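
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\title{A holomorphic partially hyperbolic diffeomorphism\\ with nowhere $C^1$ center distribution}


\begin{abstract}
It was conjectured that the center distribution of a holomorphic partially hyperbolic diffeomorphism of a compact complex manifold is real analytic. We disprove this. For every $n\ge 8$ we construct an example on a compact complex $n$-fold whose partially hyperbolic splitting is unique and whose center distribution is non-differentiable at a dense set of points. The map is a diagonal translation on a flat torus bundle over a compact quotient of $\mathrm{PSL}(2,\mathbb C)$. The monodromy of the bundle is an affine action whose translation part counts crossings of a family of disjoint hyperbolic planes, and the center distribution is given by an explicit function on the light cone with kinks along a dense family of circles.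
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a compact complex manifold with a Hermitian metric. For an invertible linear map $A$ write $m(A)=\|A^{-1}\|^{-1}$ for its conorm, the least factor by which $A$ stretches a vector. A biholomorphism $f:M\to M$ is a \emph{holomorphic partially hyperbolic diffeomorphism} if the real tangent bundle has a continuous $Df$-invariant splitting
\[
TM=E^s\oplus E^c\oplus E^u
\]
into three nontrivial subbundles and there is an integer $k\ge1$ such that for every $x\in M$
\begin{gather}
\|Df^k|_{E^s(x)}\|<m(Df^k|_{E^c(x)})\le\|Df^k|_{E^c(x)}\|<m(Df^k|_{E^u(x)}),\label{eq:ph1}\\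
\|Df^k|_{E^s(x)}\|<1<m(Df^k|_{E^u(x)}).\label{eq:ph2}
\end{gather}
So $E^s$ is contracted, $E^u$ is expanded, and whatever happens in the \emph{center distribution} $E^c$ is strictly weaker than both. Since $Df$ commutes with the complex structure, the three bundles are complex subbundles of $TM$. After identifying $TM$ with $T^{1,0}M$, one calls $E^c$ \emph{holomorphic} if it is a holomorphic subbundle, and \emph{real analytic} if $x\mapsto E^c(x)$ is a real analytic section of the Grassmannian bundle.

The bundles of a splitting are characterized by the growth of vectors under all forward and backward iterates. So even for an analytic map they are defined through infinite limits, and their regularity is a real question. In the simplest examples there is nothing to worry about. For a linear automorphism of a complex torus the splitting is constant; for a right translation on a compact quotient $\Gamma\backslash G$ of a complex Lie group it is spanned by left-invariant vector fields, hence holomorphic. More generally, call $f$ \emph{fibered} if $E^c$ is tangent to an $f$-invariant foliation whose leaves are the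 compact fibers of a topological fiber bundle $M\to B$. It is known that the center distribution of a fibered $f$ on a compact complex $3$-fold is holomorphic. It is also known that for every $n\ge5$ there is a fibered $f$ on a compact complex $n$-fold whose center distribution is not holomorphic on any open subset. Failure of holomorphy does not exclude real analyticity: Remark~\ref{rem:linear} below describes a center distribution that is real analytic but not holomorphic. The following conjecture is posed in \cite{XZ}: \emph{for every holomorphic partially hyperbolic diffeomorphism, and every splitting as above, $E^c$ is real analytic.}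

\begin{theorem}\label{thm:main}
For every $n\ge 8$ there are a compact connected complex $n$-fold $M$ and a holomorphic partially hyperbolic diffeomorphism $f:M\to M$ such that:
\begin{enumerate}
\item[(1)] $f$ has exactly one partially hyperbolic splitting $TM=E^s\oplus E^c\oplus E^u$;
\item[(2)] $E^c$ is not differentiable at any point of a certain dense subset of $M$; in particular it is not $C^1$, hence not real analytic, on any nonempty open subset;
\item[(3)] $E^c$ has modulus of continuity $O(\theta\log(1/\theta))$, so it is $\alpha$-H\"older for every $\alpha<1$.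
\end{enumerate}
\end{theorem}

\begin{corollary}
The conjecture is false.
\end{corollary}

In (2) and (3), $E^c$ is regarded as a section of the Grassmannian bundle, in smooth local trivializations. We make no claim about fibered diffeomorphisms, nor that $n=8$ is the smallest possible dimension.

\subsection{The idea}

Let $q$ be a quadratic form of signature $(3,1)$ with bilinear form $\langle\cdot,\cdot\rangle$, and let $G=SO_0(q)\cong\mathrm{PSL}(2,\mathbb C)$, which is a complex Lie group. Let $\Gamma\subset G$ be a cocompact lattice of integral matrices. Let $a\in G$ be a boost: it has null eigenvectors $p_\pm$ with $ap_\pm=e^{\pm1}p_\pm$ and fixes $\{p_+,p_-\}^\perp$ pointwise. On a torus bundle over $\Gamma\backslash G$ with monodromy $\Gamma\subset SL(4,\mathbb Z)$, right translation by $a$ gives a holomorphic map. Its fiberwise behavior at the base point $g$ is governed by the null vectors $gp_+,gp_-$: a fiber vector $u\in\mathbb C^4$ belongs to the center if and only if $\langle u,gp_+\rangle=\langle u,gp_-\rangle=0$. This is real analytic in $g$.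

We add one dimension to the fiber and let $\gamma\in\Gamma$ act by $(u,s)\mapsto(\gamma u+s\,c(\gamma),s)$, where $c$ is an integral cocycle. The center equations must then be corrected to
\begin{equation}\label{eq:introcenter}
\langle u,gp_\pm\rangle=s\,\Phi(gp_\pm),
\end{equation}
with a function $\Phi$ on the light cone that is forced on us by $c$. To find $\Phi$, suppose $c(\gamma)=S(x_0,\gamma x_0)$, where $S(x,y)$ is obtained by following the geodesic from $x$ to $y$ in hyperbolic space and adding a vector $\pm v$ each time a certain plane $H_v$ is crossed. Then $y\mapsto(S(x_0,y),1)$ is a $\Gamma$-equivariant, piecewise constant section. So over the point $y$ of hyperbolic space, the size of $(u,s)$ should be measured by $s$ and by the vector $u-s\,S(x_0,y)$. Along the forward orbit $ga^n$ of $g$ the corresponding point $y$ of hyperbolic space moves toward the boundary point $gp_+$, and the component of $u-s\,S(x_0,y)$ that expands is, up to sign, $e^n\langle u-s\,S(x_0,y),gp_+\rangle$. For it not to grow exponentially we need the first equation in \eqref{eq:introcenter} with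
\begin{equation}\label{eq:heur}
\Phi(p)=\lim_{y\to p}\langle S(x_0,y),p\rangle ,
\end{equation}
and the backward orbit gives the second equation in the same way. The vector $S(x_0,y)$ jumps as a function of the endpoint, but, as Section~\ref{sec:toy} shows, pairing with $p$ turns each jump into a kink. Our planes form an orbit of $\Gamma$, and their boundary circles are dense in the sphere at infinity; this makes $\Phi$, and with it $E^c$, nowhere $C^1$. The complex dimension is $8=3+4+1$: $3$ for $G$, $4$ for the standard representation, and $1$ for the extension.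

Equation \eqref{eq:heur} is only motivation; the proof defines $\Phi$ by a series and verifies everything directly. Section~\ref{sec:toy} treats one plane, and then a cyclic group, by hand. Section~\ref{sec:arith} provides the lattice and the planes, Section~\ref{sec:Phi} studies $\Phi$, Section~\ref{sec:diffeo} constructs $f$ and its splitting, and Section~\ref{sec:end} proves the theorem.

\section{Walls and kinks}\label{sec:toy}

\subsection{Hyperbolic notation}\label{sec:hyp}

Let $q$ be a quadratic form of signature $(d,1)$ on $\mathbb R^{d+1}$, $d\ge2$, with bilinear form $\langle\cdot,\cdot\rangle$, $q(y)=\langle y,y\rangle$. Let $X$ be one of the two sheets of $\{q=-1\}$, and let $C^+$ be the half of the light cone $\{q=0\}\setminus\{0\}$ on the same side. Then $X$ with the distance given by $\cosh\operatorname{dist}(x,y)=-\langle x,y\rangle$ is hyperbolic $d$-space, and $C^+/\mathbb R_{>0}$ is its boundary sphere. We use the following standard facts. For $x\in X$ the form $q$ is positive definite on $x^\perp=T_xX$, so unit vectors $v,v'\in x^\perp$ satisfy $|\langle v,v'\rangle|\le1$. A nonzero vector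 $y$ with $q(y)\le0$ lies on the side of $X$ if and only if its product with a given $x\in X$ is negative. If $p\in C^+$ and $\langle x,p\rangle=-1$, then $p=x+\omega$ with $\omega\in x^\perp$ a unit vector, and
\begin{equation}\label{eq:ray}
r(t)=\cosh t\,x+\sinh t\,\omega=e^{-t}x+\sinh t\,p,\qquad t\ge0,
\end{equation}
is the unit-speed geodesic ray from $x$ with endpoint $p$; indeed $2e^{-t}r(t)\to p$.

For $v$ with $q(v)=1$, the \emph{wall} $H_v=\{x\in X:\langle v,x\rangle=0\}$ is a totally geodesic hyperplane, whose boundary is given by $\{p\in C^+:\langle v,p\rangle=0\}$. Let $O$ be a set of such vectors that is locally finite, in the sense that only finitely many $v\in O$ have $H_v$ meeting a given compact subset of $X$. For points $y,z\in X$ on no wall, put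
\begin{equation}\label{eq:S}
S(y,z)=\sum_{v\in O}\tfrac12\bigl(\operatorname{sgn}\langle v,z\rangle-\operatorname{sgn}\langle v,y\rangle\bigr)\,v .
\end{equation}
A nonzero term requires $H_v$ to meet the segment $[y,z]$, so the sum is finite. Each $v\in O$ contributes $+v$ if $H_v$ is crossed to its positive side and $-v$ if it is crossed to its negative side.

\subsection{One wall}\label{sec:onewall}

Let $O=\{v\}$, $x_0\notin H_v$ and $\sigma=\operatorname{sgn}\langle v,x_0\rangle$. Let $p\in C^+$, scaled so that $\langle x_0,p\rangle=-1$, and follow the ray $r$ from $x_0$ to $p$. By \eqref{eq:ray}, $\langle v,r(t)\rangle$ is a positive multiple of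
\begin{equation}\label{eq:crossfn}
\langle v,x_0\rangle+\tfrac12(e^{2t}-1)\langle v,p\rangle .
\end{equation}
So the ray crosses $H_v$ if and only if $\langle v,p\rangle$ is nonzero with sign $-\sigma$. The crossing is then unique, and after it $S(x_0,r(t))=-\sigma v=\operatorname{sgn}\langle v,p\rangle\,v$. The limit \eqref{eq:heur} is therefore
\begin{equation}\label{eq:onewall}
\Phi(p)=\begin{cases}|\langle v,p\rangle| &\text{if the ray to $p$ crosses $H_v$,}\\ 0&\text{otherwise}\end{cases}
\;=\;\bigl(-\sigma\langle v,p\rangle\bigr)^+ ,
\end{equation}
and by homogeneity this formula holds for all $p\in C^+$. (The limit does not depend on how $y$ tends to $p$: if $\langle v,p\rangle\ne0$, then $\langle v,y\rangle$ finally has the sign of $\langle v,p\rangle$, and if $\langle v,p\rangle=0$, then $\langle S(x_0,y),p\rangle=0$ for all $y\notin H_v$.)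

For instance, let $q=y_1^2+y_2^2-y_3^2$, $v=(1,0,0)$, $\sigma=-1$ and $p_\varphi=(\cos\varphi,\sin\varphi,1)$. Then $\Phi(p_\varphi)=(\cos\varphi)^+$. As $p$ passes an endpoint of the wall, $S$ jumps by $v$. But at that moment $p\in v^\perp$, so the jump is invisible to $\langle\cdot,p\rangle$ to zeroth order and visible to first order: $\Phi$ is continuous and has a kink.

\subsection{A cyclic group of walls}\label{sec:cyclic}

\begin{example}\label{ex:cyclic}
Keep $q=y_1^2+y_2^2-y_3^2$. For $\lambda>0$ let $\gamma$ be the boost by $\lambda$ in the $(y_1,y_3)$-plane. It translates the geodesic $y(t)=(\sinh t,0,\cosh t)$ by $\lambda$. Put $v_j=\gamma^j(1,0,0)=(\cosh j\lambda,0,\sinh j\lambda)$ and $O=\{v_j:j\in\mathbb Z\}$. Since $\langle v_j,y(t)\rangle=\sinh(t-j\lambda)$, the wall $H_{v_j}$ crosses the axis at $t=j\lambda$. Take $x_0=y(-\lambda/2)$. Between $x_0$ and $\gamma x_0=y(\lambda/2)$ only $H_{v_0}$ is crossed, so $c(\gamma)=S(x_0,\gamma x_0)=v_0$. Adding the contributions \eqref{eq:onewall} we get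
\[
\Phi(p)=\sum_{j\ge0}\langle v_j,p\rangle^+ +\sum_{j<0}\bigl(-\langle v_j,p\rangle\bigr)^+,\qquad
\langle v_j,p_\varphi\rangle=\cosh(j\lambda)\cos\varphi-\sinh(j\lambda).
\]
Two things are visible here. First, the ray to the attracting point $p_0=(1,0,1)$ crosses infinitely many walls, but their contributions $\langle v_j,p_0\rangle=e^{-j\lambda}$ decay exponentially in the crossing time, and $\Phi(p_0)=1/(1-e^{-\lambda})$. Since $\gamma p_0=e^\lambda p_0$,
\[
\Phi(\gamma p_0)-\Phi(p_0)=\frac{e^\lambda-1}{1-e^{-\lambda}}=e^\lambda=\langle c(\gamma),\gamma p_0\rangle ,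
\]
an instance of the equivariance that will make the center bundle well defined. Second, away from $\varphi=0,\pi$ only finitely many terms are nonzero near a given point, and $\varphi\mapsto\Phi(p_\varphi)$ has a kink wherever $\cos\varphi=\tanh(j\lambda)$ for some $j$.
\end{example}

Three things are missing in this example: the kinks accumulate only at $\varphi=0,\pi$, the group is not cocompact, and $\gamma$ and $c(\gamma)$ must be integral in order to act on a compact torus. All this is supplied by an arithmetic lattice.

\section{A lattice and its walls}\label{sec:arith}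

\subsection{The lattice}

From now on
\[
q(y)=y_1^2+y_2^2+y_3^2-7y_4^2\quad\text{on }\mathbb R^4,
\]
with $X,C^+$ the halves where $y_4>0$. The bilinear form is integral on $\mathbb Z^4$. The coefficient $7$ is chosen so that \emph{$q$ has no nonzero rational zero}: such a zero would give an integer $w\neq0$ with $7w^2$ a sum of three squares (if $w=0$, then $y_1=y_2=y_3=0$), while writing $w=2^\ell w'$ with $w'$ odd shows $7w^2=4^\ell(8b+7)$, which is never a sum of three squares.

Let $G=SO_0(q,\mathbb R)\cong SO_0(3,1)\cong\mathrm{PSL}(2,\mathbb C)$. It preserves $X$ and $C^+$, and is transitive on $X$ with compact stabilizers. It is transitive on $C^+$ as well: the stabilizer of $x\in X$ contains the rotations of $x^\perp$, which permute the vectors $x+\omega$ of \eqref{eq:ray} transitively, and boosts in the plane spanned by $x$ and $\omega$ rescale $x+\omega$ by any positive factor. Let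
\[
\Gamma=\{\gamma\in G\cap SL(4,\mathbb Z):\gamma\equiv I\bmod 3\},
\]
a discrete subgroup of $G$.

\begin{proposition}\label{prop:cocompact}
$\Gamma\backslash G$ is compact. Consequently $\Gamma$ acts properly discontinuously and cocompactly on $X$.
\end{proposition}

\begin{proof}
Recall Mahler's criterion: if $g_n\in SL(4,\mathbb R)$ and some neighborhood of $0$ contains no vector $g_nk$ with $0\ne k\in\mathbb Z^4$ and $n\ge1$, then after passing to a subsequence there are $\gamma_n\in SL(4,\mathbb Z)$ such that $g_n\gamma_n$ converges in $SL(4,\mathbb R)$.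

Let $g_n\in SO(q,\mathbb R)$. For $0\neq k\in\mathbb Z^4$ we have $|q(g_nk)|=|q(k)|\ge1$, since $q(k)$ is a nonzero integer; so the vectors $g_nk$ stay away from $0$, uniformly in $n$ and $k$. By Mahler's criterion we may assume $g_n\gamma_n\to h$ with $\gamma_n\in SL(4,\mathbb Z)$. Then $q\circ\gamma_n=q\circ g_n\gamma_n\to q\circ h$. These are integral forms, so the sequence is eventually constant: $q\circ\gamma_n=q\circ\gamma_N$ for $n\ge N$. Hence $\delta_n=\gamma_n\gamma_N^{-1}\in SO(q,\mathbb Z)$ and $g_n\delta_n\to h\gamma_N^{-1}$, which lies in the closed group $SO(q,\mathbb R)$. So $SO(q,\mathbb R)/SO(q,\mathbb Z)$ is compact, and by inversion so is $SO(q,\mathbb Z)\backslash SO(q,\mathbb R)$. The group $\Gamma$ has finite index in $SO(q,\mathbb Z)$, because $G$ has finite index in $SO(q,\mathbb R)$ and a congruence condition modulo $3$ defines a subgroup of finite index. So $\Gamma\backslash SO(q,\mathbb R)$ is compact, and so is its closed subset $\Gamma\backslash G$.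

For $x\in X$ the map $G\to X$, $g\mapsto gx$, is onto and proper, which gives the second statement.
\end{proof}

\subsection{The walls}

Let $e_1=(1,0,0,0)$, so $q(e_1)=1$, and let
\[
O=\Gamma e_1\subset\mathbb Z^4 .
\]
All $v\in O$ satisfy $q(v)=1$, and $\gamma H_v=H_{\gamma v}$. The congruence modulo $3$ in the definition of $\Gamma$ is used for one purpose, part (a) of the next lemma.

\begin{lemma}\label{lem:walls}
\begin{enumerate}
\item[(a)] The walls $H_v$, $v\in O$, are pairwise disjoint.
\item[(b)] Only finitely many of them meet a given compact subset of $X$, and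
\[
N_0:=\sup_{x\in X}\#\{v\in O:H_v\cap\bar B(x,1)\neq\emptyset\}<\infty .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in H_v\cap H_{v'}$ with $v,v'\in O$. Both are unit vectors in the positive definite space $x^\perp$, so the integer $\langle v,v'\rangle$ is $-1$, $0$ or $1$. Since $v\equiv v'\equiv e_1\bmod3$, also $\langle v,v'\rangle\equiv\langle e_1,e_1\rangle=1\bmod 3$. So $\langle v,v'\rangle=1$ and $q(v-v')=0$ with $v-v'\in x^\perp$; hence $v=v'$.

(b) For $x\in X$ the form $Q_x(y)=q(y)+2\langle y,x\rangle^2$ is positive definite: on $y=\alpha x+z$ with $z\perp x$ it equals $\alpha^2+q(z)$. If $x\in H_v$, then $Q_x(v)=1$. For $x$ in a compact set, the forms $Q_x$ are bounded below by a fixed positive multiple of the Euclidean form, so only finitely many integral vectors $v$ satisfy $Q_x(v)=1$ for some such $x$. The count defining $N_0$ is $\Gamma$-invariant in $x$, so the supremum may be taken over a compact set $K$ with $\Gamma K=X$; the balls $\bar B(x,1)$, $x\in K$, lie in one compact set.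
\end{proof}

Let $X^\circ=X\setminus\bigcup_{v\in O}H_v$, which is open, dense and $\Gamma$-invariant. For $y,z\in X^\circ$ let $S(y,z)\in\mathbb Z^4$ be the crossing sum \eqref{eq:S}. From the definition,
\begin{equation}\label{eq:Srules}
S(y,z)+S(z,w)=S(y,w),\qquad \gamma S(y,z)=S(\gamma y,\gamma z)\quad(\gamma\in\Gamma),
\end{equation}
the second by replacing $v$ with $\gamma v$ in the sum. Fix $x_0\in X^\circ$ and put $c(\gamma)=S(x_0,\gamma x_0)\in\mathbb Z^4$. By \eqref{eq:Srules}, $c(\gamma\delta)=S(x_0,\gamma x_0)+S(\gamma x_0,\gamma\delta x_0)=c(\gamma)+\gamma c(\delta)$. Hence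
\begin{equation}\label{eq:rho}
\rho(\gamma)=\begin{pmatrix}\gamma&c(\gamma)\\0&1\end{pmatrix}\in SL(5,\mathbb Z)
\end{equation}
defines a homomorphism $\rho:\Gamma\to SL(5,\mathbb Z)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0,0) circle (2);
\draw[thick] (-35:2)--(35:2);
\draw[thick] (-15:2)--(15:2);
\draw[thick] (60:2)--(130:2);
\draw[thick] (80:2)--(110:2);
\draw[thick] (195:2)--(260:2);
\fill (-0.2,-0.1) circle (1.3pt) node[left] {$x_0$};
\draw[->] (-0.2,-0.1)--(5:1.97);
\draw[dashed,->] (-0.2,-0.1)--(35:1.97);
\node[right] at (5:2.02) {$p$};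
\node[right] at (35:2.02) {$p_0$};
\node at (1.36,-0.75) {$H_v$};
\node[right] at (-17:2.05) {$H_{v'}$};
\end{tikzpicture}
\caption{Disjoint walls in the projective model of hyperbolic space (shown in dimension $2$; straight lines are geodesics). The ray from $x_0$ to $p$ crosses $H_v$ and $H_{v'}$, which contribute $|\langle v,p\rangle|+|\langle v',p\rangle|$ to $\Phi(p)$. The point $p_0$ lies on the boundary of $H_v$. When $p$ moves past $p_0$ along the circle, the ray stops crossing $H_v$, and $|\langle v,p\rangle|$ is replaced by $0$: $\Phi$ has a kink at $p_0$.}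
\label{fig:walls}
\end{figure}

\section{The function $\Phi$ on the light cone}\label{sec:Phi}

For $y\in X^\circ$ and $p\in C^+$ define
\begin{equation}\label{eq:Phi}
\Phi_y(p)=\sum_{v\in O}\bigl(-\operatorname{sgn}\langle v,y\rangle\,\langle v,p\rangle\bigr)^+,\qquad \Phi=\Phi_{x_0}.
\end{equation}
By \eqref{eq:onewall} this is the sum of $|\langle v,p\rangle|$ over the walls crossed by the ray from $y$ to $p$; see Figure~\ref{fig:walls}. We keep the base point $y$ in the notation because moving it makes two proofs short.

\subsection{Crossing estimates}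

Let $y\in X^\circ$ and $p=y+\omega$ with $\omega\in y^\perp$ a unit vector, and let $r$ be the ray \eqref{eq:ray} from $y$ to $p$. As shown in Section~\ref{sec:onewall}, the $v$-term of $\Phi_y(p)$ is nonzero if and only if $r$ crosses $H_v$; the crossing is then unique, and its time $t_v>0$ is called the \emph{crossing time} of $v$.

\begin{lemma}\label{lem:cross}
If $v\in O$ has crossing time $t$ on the ray from $y$ to $p=y+\omega$, then
\begin{equation}\label{eq:cross}
|\langle v,p\rangle|\le e^{-t},\qquad |\langle v,\omega\rangle|\le\cosh t .
\end{equation}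
For every integer $j\ge0$, at most $N_0$ vectors $v\in O$ have crossing time in $[j,j+1]$.
\end{lemma}

\begin{proof}
The velocity $r'(t)=\sinh t\,y+\cosh t\,\omega$ is a unit vector in $r(t)^\perp$, and
\[
p=e^{-t}\bigl(r(t)+r'(t)\bigr),\qquad \omega=\cosh t\,r'(t)-\sinh t\,r(t).
\]
At the crossing time, $\langle v,r(t)\rangle=0$, so $\langle v,p\rangle=e^{-t}\langle v,r'(t)\rangle$ and $\langle v,\omega\rangle=\cosh t\,\langle v,r'(t)\rangle$. Now $v$ and $r'(t)$ are unit vectors in $r(t)^\perp$, so $|\langle v,r'(t)\rangle|\le1$. Finally, if $t_v\in[j,j+1]$, then $H_v$ meets $\bar B(r(j),1)$; apply Lemma~\ref{lem:walls}(b).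
\end{proof}

\subsection{Convergence and equivariance}

\begin{proposition}\label{prop:Phi}
The series \eqref{eq:Phi} converges uniformly on compact subsets of $C^+$. The function $\Phi_y$ is continuous, nonnegative and positively homogeneous of degree $1$. For $y,z\in X^\circ$, $p\in C^+$ and $\gamma\in\Gamma$,
\begin{gather}
\Phi_y(p)=\Phi_z(p)+\langle S(y,z),p\rangle,\label{eq:base}\\
\Phi_{\gamma y}(\gamma p)=\Phi_y(p),\label{eq:natural}\\
\Phi(\gamma p)=\Phi(p)+\langle c(\gamma),\gamma p\rangle.\label{eq:equiv}
\end{gather}
\end{proposition}

\begin{proof}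
Each term is continuous, nonnegative and homogeneous of degree $1$, so it suffices to prove uniform convergence on the compact slice $\{p\in C^+:\langle y,p\rangle=-1\}$. Given an integer $j\ge0$, set aside the finitely many $v$ with $H_v\cap\bar B(y,j)\ne\emptyset$; this finite set does not depend on $p$. Any other $v$ with nonzero term has crossing time larger than $j$, because $\operatorname{dist}(y,r(t))=t$. By Lemma~\ref{lem:cross} these other terms add up to at most $N_0\sum_{i\ge j}e^{-i}$, which tends to $0$ as $j\to\infty$, uniformly in $p$.

For $\sigma=\pm1$ and $\alpha\in\mathbb R$ we have $(-\sigma \alpha)^+=\frac12(|\alpha|-\sigma \alpha)$. So the $v$-term of $\Phi_y(p)$ minus that of $\Phi_z(p)$ is $\frac12(\operatorname{sgn}\langle v,z\rangle-\operatorname{sgn}\langle v,y\rangle)\langle v,p\rangle$, and summation gives \eqref{eq:base}. Replacing $v$ by $\gamma v$ in a series of nonnegative terms gives \eqref{eq:natural}. Combining the two,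
\[
\Phi(\gamma p)=\Phi_{x_0}(\gamma p)=\Phi_{\gamma x_0}(\gamma p)+\langle S(x_0,\gamma x_0),\gamma p\rangle=\Phi(p)+\langle c(\gamma),\gamma p\rangle .\qedhere
\]
\end{proof}

\subsection{The kinks}

With one wall the kink is evident. With infinitely many, one must make sure that the other walls do not smooth it out. Here disjointness of the walls helps: seen from a base point $y$ right next to $H_{v_0}$, a boundary point of $H_{v_0}$ is separated from $y$ by no wall at all, so it is a zero, hence a minimum, of $\Phi_y$.

\begin{proposition}\label{prop:kink}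
Let $v_0\in O$ and $p_0\in C^+$ with $\langle v_0,p_0\rangle=0$. Then $\Phi$ is not differentiable at $p_0$.
\end{proposition}

\begin{proof}
Let $z\in H_{v_0}$. By Lemma~\ref{lem:walls}, a small ball $B$ around $z$ meets no wall other than $H_{v_0}$. Choose $y\in B$ with $\langle v_0,y\rangle>0$; then $y\in X^\circ$. By \eqref{eq:base}, $\Phi_y-\Phi$ is the restriction of a linear function, so it suffices to show that $\Phi_y$ is not differentiable at $p_0$.

\emph{$\Phi_y(p_0)=0$.} The $v_0$-term vanishes. Let $v\in O$, $v\ne v_0$. Since $H_v$ is disjoint from the connected set $H_{v_0}$, the function $\langle v,\cdot\rangle$ has constant nonzero sign on $H_{v_0}$. This is its sign at $z$, which equals $\sigma_v=\operatorname{sgn}\langle v,y\rangle$ because $B$ is connected and does not meet $H_v$. By homogeneity we may rescale $p_0$ so that $\langle z,p_0\rangle=-1$. The points $r(t)=e^{-t}z+\sinh t\,p_0$ of $X$ lie in $H_{v_0}$, and $2e^{-t}r(t)\to p_0$. Hence $\sigma_v\langle v,p_0\rangle\ge0$, and the $v$-term of $\Phi_y(p_0)$ is zero.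

\emph{Conclusion.} For all $p\in C^+$ we have $\Phi_y(p)\ge0$ and, from the $v_0$-term alone, $\Phi_y(p)\ge(-\langle v_0,p\rangle)^+$. If $\Phi_y$ were differentiable at its minimum point $p_0$, its differential there would vanish. But $v_0\in p_0^\perp=T_{p_0}C^+$, so there is a smooth curve $p(\varepsilon)$ in $C^+$ with $p(0)=p_0$ and $p'(0)=v_0$. Along it $\langle v_0,p(\varepsilon)\rangle=\varepsilon+o(\varepsilon)$, so $\Phi_y(p(\varepsilon))\ge|\varepsilon|/2$ for small $\varepsilon<0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:dense}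
The set $D=\{p\in C^+:\langle v,p\rangle=0\text{ for some }v\in O\}$ is dense in $C^+$.
\end{proposition}

\begin{proof}
$D$ is invariant under positive scaling, so consider the boundary sphere, represented by $p=(\omega,1/\sqrt7)$ with $\omega\in\mathbb R^3$, $|\omega|=1$. For $n=(n',n_4)$ with $q(n)=|n'|^2-7n_4^2=1$, the condition $\langle n,p\rangle>0$ reads $\frac{n'}{|n'|}\cdot\omega>\frac{\sqrt7\,n_4}{|n'|}$. Here $n'/|n'|$ is an arbitrary unit vector, and the right side takes all values in $(-1,1)$. So these sets are all the open round caps, a base of the topology, and it suffices to show that $\{p\in C^+:\langle n,p\rangle>0\}$ meets $D$ for each such $n$.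

The half-space $U=\{x\in X:\langle n,x\rangle>0\}$ contains arbitrarily large balls: if $x\in H_n$ and $t>0$, then $\cosh t\,x+\sinh t\,n\in U$ has distance at least $t$ from every $z\in H_n$, because $-\langle z,\cosh t\,x+\sinh t\,n\rangle=\cosh t\cosh \operatorname{dist}(z,x)\ge\cosh t$. By cocompactness there is $R$ such that every ball of radius $R$ contains a point of the orbit of $(0,0,0,1/\sqrt7)\in H_{e_1}$. This orbit lies in $\bigcup_{v\in O} H_v$. Hence there are $v\in O$ and $z\in H_v$ with $\langle n,z\rangle>0$. The plane $z^\perp\cap v^\perp$ is positive definite; let $\tau$ be a unit vector in it. Then $q(z\pm\tau)=0$, $\langle z,z\pm\tau\rangle=-1<0$ and $\langle v,z\pm\tau\rangle=0$, so $z\pm\tau\in D$. Since $\langle n,z+\tau\rangle+\langle n,z-\tau\rangle=2\langle n,z\rangle>0$, one of the two lies in the cap.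
\end{proof}

\subsection{The modulus of continuity}

How bad is $\Phi$? Rays to two points at angle $\theta$ stay close until time about $\log(1/\theta)$. Each of the boundedly many walls crossed per unit time before then changes its contribution by $O(\theta)$ on average; the walls crossed later contribute $O(\theta)$ in total.

\begin{proposition}\label{prop:modulus}
On every compact subset of $C^+$ the function $\Phi$ has modulus of continuity $O(\theta\log(1/\theta))$ as $\theta\to0$.
\end{proposition}

\begin{proof}
\emph{On the slice $\langle x_0,p\rangle=-1$.} Let $p=x_0+\omega$ and $p'=x_0+\omega'$, where the unit vectors $\omega,\omega'\in x_0^\perp$ form an angle $\theta\in(0,\frac12]$. Write $\omega'=\cos\theta\,\omega+\sin\theta\,\tau$ with $\tau\perp x_0,\omega$ a unit vector. Suppose $v$ has crossing time $t$ on the ray $r$ from $x_0$ to $p$. Both $v$ and $\tau$ are unit vectors in $r(t)^\perp$, so $|\langle v,\tau\rangle|\le1$. With \eqref{eq:cross},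
\[
|\langle v,p'-p\rangle|\le\sin\theta\,|\langle v,\tau\rangle|+(1-\cos\theta)\,|\langle v,\omega\rangle|\le\theta+\theta^2e^{t}.
\]
Since $\alpha\mapsto(\pm \alpha)^+$ is $1$-Lipschitz, this bounds the difference of the $v$-terms of $\Phi(p)$ and $\Phi(p')$. By symmetry the same bound holds if $v$ has crossing time $t$ on the ray to $p'$.

Put $L=\log(1/\theta)$. Consider first those $v$ with a crossing time $\le L$ on at least one of the two rays. For each integer $j$ with $0\le j\le L$ at most $2N_0$ of them have such a crossing time in $[j,j+1]$, so their differences add up to at most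
\[
2N_0\sum_{0\le j\le L}\bigl(\theta+\theta^2e^{j+1}\bigr)\le C\bigl(\theta(L+1)+\theta^2e^{L}\bigr)\le C'\theta\log(1/\theta),
\]
as $\theta^2e^L=\theta$ and $L\ge\log2$. For all other $v$, every crossing time is $>L$; by Lemma~\ref{lem:cross} their terms add up to at most $N_0\sum_{i\ge\lfloor L\rfloor}e^{-i}\le C\theta$ in each of $\Phi(p)$ and $\Phi(p')$. Thus $|\Phi(p)-\Phi(p')|\le C\theta\log(1/\theta)$ on the slice.

\emph{In general.} For $p,p'$ in a compact set put $t=-\langle x_0,p\rangle$, $t'=-\langle x_0,p'\rangle$. By homogeneity,
\[
\Phi(p)-\Phi(p')=t\bigl(\Phi(p/t)-\Phi(p'/t')\bigr)+(t-t')\,\Phi(p'/t').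
\]
The angle between $p/t-x_0$ and $p'/t'-x_0$, and $|t-t'|$, are $O(|p-p'|)$, and $\theta\mapsto\theta\log(1/\theta)$ is increasing near $0$ and changes at most by a bounded factor when $\theta$ is replaced by a fixed multiple. The claim follows.
\end{proof}

\section{The diffeomorphism and its splitting}\label{sec:diffeo}

\subsection{The manifold and the map}

Via $G\cong\mathrm{PSL}(2,\mathbb C)$, the group $G$ is a complex Lie group of dimension $3$. Left and right translations are holomorphic, and $\mathrm{Ad}(g)$ is complex linear on $\mathfrak g$. Let $T=\mathbb C^5/\mathbb Z[i]^5$. Since $\rho(\gamma)\in SL(5,\mathbb Z)$, the group $\Gamma$ acts holomorphically on $G\times T$ by $\gamma(g,\zeta)=(\gamma g,\rho(\gamma)\zeta)$. The action is free and properly discontinuous because it is so on the first factor. Hence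
\[
M=\Gamma\backslash(G\times T)
\]
is a compact connected complex manifold of dimension $3+5=8$, a torus bundle over $\Gamma\backslash G$.

Choose $x_*\in X$ and a unit vector $\tau\in x_*^\perp$, and put $p_\pm=(x_*\pm\tau)/\sqrt2\in C^+$, so that $\langle p_+,p_-\rangle=-1$. Let $L_0=\{p_+,p_-\}^\perp$, a positive definite plane, and let $a\in G$ be given by
\[
ap_\pm=e^{\pm1}p_\pm,\qquad a|_{L_0}=\mathrm{id};
\]
it lies in a one-parameter group, hence in the identity component. Right translation by $a$ commutes with the action of $\Gamma$, so
\[
f[g,\zeta]=[ga,\zeta]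
\]
is a well-defined biholomorphism of $M$.

Identify $T_{(g,\zeta)}(G\times T)$ with $\mathfrak g\oplus\mathbb C^5$, complex linearly, by $Y\mapsto\frac{d}{d\varepsilon}\big|_0\,g\exp(\varepsilon Y)$ on the first factor. Since $g\exp(\varepsilon Y)a=ga\exp(\varepsilon\,\mathrm{Ad}(a^{-1})Y)$,
\begin{equation}\label{eq:Df}
\gamma_*(Y,\xi)=(Y,\rho(\gamma)\xi),\qquad Df\,(Y,\xi)_{(g,\zeta)}=(\mathrm{Ad}(a^{-1})Y,\ \xi)_{(ga,\zeta)} .
\end{equation}
So $f$ carries fiber vectors along unchanged; growth in the fiber is only seen when the norm is required to be $\Gamma$-invariant.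

Identify $\mathfrak g=\mathfrak{so}(q)$ with $\Lambda^2\mathbb R^4$, where $u\wedge u'$ is the map $y\mapsto\langle u',y\rangle u-\langle u,y\rangle u'$; then $\mathrm{Ad}(g)(u\wedge u')=gu\wedge gu'$. Hence $\mathrm{Ad}(a)$ acts as the scalars $e,1,e^{-1}$, respectively, on
\[
\mathfrak g_+=p_+\wedge L_0,\qquad \mathfrak g_0=\mathbb R\,(p_+\wedge p_-)\oplus\Lambda^2L_0,\qquad \mathfrak g_-=p_-\wedge L_0 .
\]
These are real planes with $\mathfrak g=\mathfrak g_+\oplus\mathfrak g_0\oplus\mathfrak g_-$. As eigenspaces of a complex linear map they are complex lines.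

\subsection{The splitting}

Write elements of $\mathbb C^5$ as $(u,s)$ with $u\in\mathbb C^4$, $s\in\mathbb C$, and extend $\langle\cdot,\cdot\rangle$ complex bilinearly. At $(g,\zeta)$ define
\begin{gather}
E^u=\mathfrak g_-\oplus\mathbb C(gp_-,0),\qquad E^s=\mathfrak g_+\oplus\mathbb C(gp_+,0),\qquad E^c=\mathfrak g_0\oplus E^c_V(g),\notag\\
E^c_V(g)=\bigl\{(u,s):\ \langle u,gp_+\rangle=s\,\Phi(gp_+),\quad \langle u,gp_-\rangle=s\,\Phi(gp_-)\bigr\}.\label{eq:EV}
\end{gather}

\begin{proposition}\label{prop:splitting}
These formulas define a continuous $Df$-invariant splitting $TM=E^s\oplus E^c\oplus E^u$ into complex subbundles of ranks $2,4,2$.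
\end{proposition}

\begin{proof}
\emph{Direct sum.} The two functionals $(u,s)\mapsto\langle u,gp_\pm\rangle-s\,\Phi(gp_\pm)$ take on $(gp_+,0)$ and $(gp_-,0)$ the values given by the invertible matrix $\begin{pmatrix}0&-1\\-1&0\end{pmatrix}$. So $\dim_{\mathbb C}E^c_V(g)=3$, and $\mathbb C^5=\mathbb C(gp_+,0)\oplus\mathbb C(gp_-,0)\oplus E^c_V(g)$. The bundles are complex by construction, and continuous because $\Phi$ is.

\emph{$\Gamma$-invariance.} Clearly $\rho(\gamma)(gp_\pm,0)=(\gamma gp_\pm,0)$. If $(u,s)\in E^c_V(g)$, then $\rho(\gamma)(u,s)=(\gamma u+s\,c(\gamma),s)$, and by \eqref{eq:equiv}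
\[
\langle\gamma u+s\,c(\gamma),\gamma gp_\pm\rangle=s\,\Phi(gp_\pm)+s\,\langle c(\gamma),\gamma gp_\pm\rangle=s\,\Phi(\gamma gp_\pm).
\]
So $\rho(\gamma)E^c_V(g)=E^c_V(\gamma g)$, and the bundles descend to $M$.

\emph{$Df$-invariance.} The spaces $\mathfrak g_\pm,\mathfrak g_0$ are $\mathrm{Ad}(a^{-1})$-invariant. Since $gap_\pm=e^{\pm1}gp_\pm$ and $\Phi$ is homogeneous of degree $1$, passing from $g$ to $ga$ preserves the lines $\mathbb C(gp_\pm,0)$ and multiplies the two equations in \eqref{eq:EV} by $e^{\pm1}$. So $E^c_V(ga)=E^c_V(g)$.
\end{proof}

\subsection{The rates}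

\begin{proposition}\label{prop:rates}
For every Hermitian metric on $M$ there is $C\ge1$ such that for all $n\ge0$
\begin{equation}\label{eq:rates}
\begin{gathered}
C^{-1}e^{-n}\|\eta\|\le\|Df^n\eta\|\le Ce^{-n}\|\eta\|\quad(\eta\in E^s),\\
C^{-1}e^{n}\|\eta\|\le\|Df^n\eta\|\le Ce^{n}\|\eta\|\quad(\eta\in E^u),\\
C^{-1}(1+n)^{-1}\|\eta\|\le\|Df^n\eta\|\le C(1+n)\|\eta\|\quad(\eta\in E^c).
\end{gathered}
\end{equation}
Consequently $f$ is a holomorphic partially hyperbolic diffeomorphism with the splitting of Proposition~\ref{prop:splitting}.
\end{proposition}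

\begin{proof}
All continuous norms on a bundle over the compact manifold $M$ are equivalent, so we may use any convenient continuous $\Gamma$-invariant norm on each bundle.

\emph{$E^u$ and $E^s$.} On $E^u$ use the norm with square $|Y|^2+|z|^2$ at $(Y,z(gp_-,0))$. Since $\mathrm{Ad}(a^{-1})$ is multiplication by $e$ on $\mathfrak g_-$ and $(gp_-,0)=e\,(gap_-,0)$, $Df$ multiplies this norm by exactly $e$. Likewise it multiplies the analogous norm on $E^s$ by exactly $e^{-1}$.

\emph{$E^c$.} On $\mathfrak g_0$ the map $Df$ is the identity. In $E^c_V(g)$ the subspace $\{s=0\}$ is $F(g)=\{(gl,0):l\in L_0\otimes\mathbb C\}$, and there $l$ is a $\Gamma$-invariant coordinate which $Df$ preserves, since $gal=gl$. The coordinate $s$ on the quotient is also $\Gamma$-invariant and preserved. So $Df$ is unipotent on $E^c_V$, and we only have to choose a complement of $F$ in order to see that its powers grow at most linearly.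

Choose a continuous Hermitian metric on the flat bundle $\Gamma\backslash(G\times\mathbb C^5)$ over $\Gamma\backslash G$. In other words, choose Hermitian inner products $h_g$ on $\mathbb C^5$, continuous in $g$, for which $\rho(\gamma)$ is an isometry from $h_g$ to $h_{\gamma g}$. The affine subspace $E^c_V(g)\cap\{s=1\}$ is a translate of $F(g)$; it contains
\[
\kappa_0(g)=\bigl(-\Phi(gp_-)\,gp_+-\Phi(gp_+)\,gp_-,\ 1\bigr),
\]
because $\langle p_+,p_-\rangle=-1$ and $\langle p_\pm,p_\pm\rangle=0$. Let $\kappa(g)$ be its unique element that is $h_g$-orthogonal to $F(g)$. It is $\kappa_0(g)$ minus its orthogonal projection to $F(g)$, hence continuous in $g$, and by uniqueness $\kappa(\gamma g)=\rho(\gamma)\kappa(g)$.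

Since $E^c_V(g)=E^c_V(ga)$, the difference $\kappa(g)-\kappa(ga)$ lies in $F(ga)$, and we can write $\kappa(g)=\kappa(ga)+(ga\,\mu(g),0)$ with $\mu:G\to L_0\otimes\mathbb C$ continuous. Equivariance of $\kappa$ gives $\mu(\gamma g)=\mu(g)$, so $\mu$ is bounded. Since $a$ fixes $L_0$ pointwise, iteration gives
\[
\kappa(g)=\kappa(ga^n)+\Bigl(ga^n\sum_{j=0}^{n-1}\mu(ga^j),\,0\Bigr).
\]
Write elements of $E^c$ at $(g,\zeta)$ as $(Y,(gl,0)+s\,\kappa(g))$, with the $\Gamma$-invariant norm whose square is $|Y|^2+|l|^2+|s|^2$. In these coordinates
\[
Df^n:(Y,l,s)\mapsto\Bigl(Y,\ l+s\sum_{j=0}^{n-1}\mu(ga^j),\ s\Bigr),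
\]
and this map and its inverse have norm at most $C(1+n)$.

For $k$ large, \eqref{eq:rates} implies \eqref{eq:ph1} and \eqref{eq:ph2}.
\end{proof}

\begin{remark}\label{rem:linear}
If $c$ is replaced by $0$ and $\Phi$ by $0$, everything in this section remains true. Then $E^c_V(g)=\{(u,s):\langle u,gp_\pm\rangle=0\}$ is real analytic in $g$, and hence so is $E^c$. But $E^c$ is not holomorphic on any nonempty open set. Indeed, the trivialization $\mathfrak g\oplus\mathbb C^5$ is holomorphic, so otherwise $E^c_V$ would be holomorphic on some nonempty open subset of $G$. Now $E^c_V(g)$ is the complexification of a real $3$-plane, and a holomorphic map into $Gr_3(\mathbb C^5)$ with values in the totally real submanifold $Gr_3(\mathbb R^5)$ has zero derivative. So $E^c_V$ would be locally constant on this open set, hence constant on $G$ by analyticity. But $E^c_V(g)$ determines the plane spanned by $gp_+$ and $gp_-$, which varies because $gp_+$ takes all values in $C^+$. Thus the linear monodromy destroys holomorphy but not real analyticity; the failure of real analyticity comes from the cocycle alone.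
\end{remark}

\section{Proof of the theorem}\label{sec:end}

\subsection{Non-differentiability}

\begin{proposition}\label{prop:nondiff}
If $E^c$ is differentiable at $[g,\zeta]$, then $\Phi$ is differentiable at $gp_+$.
\end{proposition}

\begin{proof}
The idea is to read off $\Phi(g'p_+)$ from $E^c$ at $g'$ near $g$ by projecting one fixed vector along $E^c$. Work in the real analytic trivialization $\mathfrak g\oplus\mathbb C^5$ near $(g,\zeta)$ and write $E^c(g')$ for $E^c$ at $(g',\zeta')$, as it does not depend on $\zeta'$. Fix the subspace
\[
N=\mathfrak g_+\oplus\mathfrak g_-\oplus\mathrm{span}_{\mathbb C}\{(gp_+,0),(gp_-,0)\}\subset\mathfrak g\oplus\mathbb C^5,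
\]
a complement of $E^c(g)$, hence of $E^c(g')$ for $g'$ near $g$. The complements $W$ of $N$ form an open subset of the Grassmannian. On it the projection onto $N$ with kernel $W$ depends smoothly on $W$: for $W$ the graph of $A:E^c(g)\to N$, it is $w+\nu\mapsto\nu-Aw$ ($w\in E^c(g)$, $\nu\in N$), and the entries of $A$ are the standard coordinates. So if $E^c$ is differentiable at $[g,\zeta]$, the projection $b(g')\in N$ of the fixed vector $(0,(0,1))\in\mathfrak g\oplus\mathbb C^5$ along $E^c(g')$ is differentiable at $g'=g$.

Now $(0,(0,1))-b(g')\in E^c(g')=\mathfrak g_0\oplus E^c_V(g')$. The $\mathfrak g$-component of $b(g')$ lies in $\mathfrak g_0\cap(\mathfrak g_+\oplus\mathfrak g_-)=0$, so $b(g')=\bigl(0,(b_+(g')\,gp_++b_-(g')\,gp_-,\,0)\bigr)$ with coefficients $b_\pm$ differentiable at $g$, and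
\[
\bigl(-b_+(g')\,gp_+-b_-(g')\,gp_-,\ 1\bigr)\in E^c_V(g').
\]
The first equation in \eqref{eq:EV}, at $g'$, says
\[
\Phi(g'p_+)=-b_+(g')\,\langle gp_+,g'p_+\rangle-b_-(g')\,\langle gp_-,g'p_+\rangle .
\]
The right side is differentiable at $g'=g$. Finally, $g'\mapsto g'p_+$ is a submersion of $G$ onto $C^+$, since $G$ acts transitively, so it has a smooth local section taking $gp_+$ to $g$. Composing with it, $\Phi$ is differentiable at $gp_+$.
\end{proof}

\subsection{Uniqueness of the splitting}

\begin{lemma}\label{lem:unique}
Let $f$ be a diffeomorphism of a compact connected manifold with a continuous $Df$-invariant splitting $E^s\oplus E^c\oplus E^u$ into nontrivial subbundles satisfying \eqref{eq:rates}, and suppose this splitting satisfies \eqref{eq:ph1} and \eqref{eq:ph2} for some $k$. Then it is the only splitting into nontrivial subbundles with this last property.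
\end{lemma}

\begin{proof}
Let $\tilde E^s\oplus\tilde E^c\oplus\tilde E^u$ be a splitting satisfying \eqref{eq:ph1} and \eqref{eq:ph2} with an exponent $\tilde k$, and put $h=f^{\tilde k}$. By compactness there is $\lambda<1$ with
\[
\|Dh|_{\tilde E^s}\|\le\lambda,\quad \|Dh|_{\tilde E^s}\|\le\lambda\, m(Dh|_{\tilde E^c}),\quad \|Dh|_{\tilde E^c}\|\le\lambda\, m(Dh|_{\tilde E^u}),\quad m(Dh|_{\tilde E^u})\ge\lambda^{-1}
\]
at every point. The hypotheses on both splittings are symmetric under replacing $f$ by $f^{-1}$ and exchanging the roles of $s$ and $u$. We use repeatedly that, for either splitting, the norm of a vector is at least a fixed positive multiple of the norm of each of its components.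

\emph{Step 1: $\tilde E^s\subset E^s$ and $\tilde E^u\subset E^u$.} If $\eta\in\tilde E^s$, then $\|Dh^j\eta\|\le\lambda^j\|\eta\|$. By \eqref{eq:rates}, a vector with nonzero component in $E^c$ or $E^u$ decays at most polynomially. So $\eta\in E^s$. The second inclusion follows by symmetry.

\emph{Step 2: equality.} Suppose $\tilde E^s\neq E^s$ at some point. By Step 1 and a dimension count there is $0\neq\eta\in E^s\cap(\tilde E^c\oplus\tilde E^u)$ at that point. Let $0\ne\eta'\in\tilde E^s\subset E^s$ at the same point. One of the components of $\eta$ in $\tilde E^c$, $\tilde E^u$ is nonzero, and by domination its image under $Dh^j$ has norm at least a positive constant times $\lambda^{-j}\|Dh^j\eta'\|$. So $\|Dh^j\eta\|/\|Dh^j\eta'\|$ grows exponentially. But $\eta,\eta'\in E^s$, so by \eqref{eq:rates} both norms are comparable to $e^{-j\tilde k}$, a contradiction. Hence $\tilde E^s=E^s$, and $\tilde E^u=E^u$ by symmetry.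

\emph{Step 3: $\tilde E^c=E^c$.} Suppose $\eta\in\tilde E^c$ has nonzero $E^u$-component, and let $0\ne\eta'\in E^u=\tilde E^u$ at the same point. By \eqref{eq:rates}, $\|Dh^j\eta\|\ge\mathrm{const}\cdot e^{j\tilde k}$ while $\|Dh^j\eta'\|\le\mathrm{const}\cdot e^{j\tilde k}$. But domination gives $\|Dh^j\eta\|/\|Dh^j\eta'\|\le\mathrm{const}\cdot\lambda^j$, a contradiction. By symmetry $\eta$ has no $E^s$-component either. So $\tilde E^c\subset E^c$, with equality by dimension.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]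
\emph{The case $n=8$.} Let $f:M\to M$ be the diffeomorphism of Section~\ref{sec:diffeo}. It is partially hyperbolic by Proposition~\ref{prop:rates}, and (1) is Lemma~\ref{lem:unique}.

(2) By Propositions~\ref{prop:nondiff} and \ref{prop:kink}, $E^c$ is not differentiable at $[g,\zeta]$ whenever $gp_+\in D$. Since $D$ is dense (Proposition~\ref{prop:dense}) and $g\mapsto gp_+$ is an open map, the set of such points is dense in $M$. So every nonempty open set contains a point at which $E^c$ is not differentiable.

(3) For any real $\alpha_\pm$ the functionals $(u,s)\mapsto\langle u,gp_\pm\rangle-s\,\alpha_\pm$ are linearly independent. Hence in the trivialization $\mathfrak g\oplus\mathbb C^5$ the space $E^c$ at $(g,\zeta)$ is a smooth function of $(g,\Phi(gp_+),\Phi(gp_-))$. It suffices to let $g$ vary in a compact set, the $\Gamma$-translates of whose interior cover $G$. Then the triple $(g,\Phi(gp_+),\Phi(gp_-))$ stays in a compact set, near which the smooth function is locally Lipschitz, and Proposition~\ref{prop:modulus} gives the modulus $O(\theta\log(1/\theta))$.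

\emph{The case $n>8$.} Take $M\times(\mathbb C^{n-8}/\mathbb Z[i]^{n-8})$ with $f\times\mathrm{id}$, the pullbacks of $E^s$ and $E^u$, and the center $E^c\oplus\mathbb C^{n-8}$. The derivative is the identity on the added factor, so \eqref{eq:rates} holds (for a product metric, hence for any). As before this gives \eqref{eq:ph1} and \eqref{eq:ph2} for large $k$, so the map is partially hyperbolic, and Lemma~\ref{lem:unique} gives (1). In the proof of Proposition~\ref{prop:nondiff}, the subspace $N$ is a complement of $E^c(g')\oplus\mathbb C^{n-8}$, and the projection of $(0,(0,1),0)$ to $N$ along this space is again $b(g')$. So that proposition holds for the new center, and (2) follows as before. Part (3) follows because $W\mapsto W\oplus\mathbb C^{n-8}$ is a smooth map of Grassmannians.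
\end{proof}

\begin{thebibliography}{9}
\bibitem{XZ} Disheng Xu and Jiesong Zhang, \emph{On holomorphic partially hyperbolic systems}, arXiv:2401.04310 (2024).
\end{thebibliography}

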